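# Yang–Baxter elements at Macdonald parameters: why $\operatorname{tr}Y_{\sigma_\mu}(v_\mu)$ is a multiple of $\tilde H_\mu((1-q)X;q,t)$

## 1. A Hecke algebra element for each Macdonald polynomial

Take a partition $\mu$ of $n$. From its diagram we shall write down a permutation $\sigma_\mu$ and a list of parameters $v_\mu$. They define a product of simple factors in the Hecke algebra of $S_n$. Apply all irreducible characters to this product and record the values in one symmetric function. The answer one would first guess is that this symmetric function is, up to a scalar, the modified Macdonald polynomial $\tilde H_\mu$ evaluated at $(1-q)X$. The question comes from Jean-Christophe Novelli and Jean-Yves Thibon, "Noncommutative chromatic quasi-symmetric functions, Macdonald polynomials, and the Yang-Baxter equation", arXiv:2502.09072 (2025), and we are asked to prove or disprove the guess for all $\mu$. First we define the objects, then we test the guess by hand.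

**Hecke algebra.** Let $\mathbb F\supseteq\mathbb Q(q)$ be a field (for the conjecture, $\mathbb F=\mathbb Q(q,t)$). $H_n$ is the $\mathbb F$-algebra with generators $T_1,\dots,T_{n-1}$, the braid relations, and $T_i^2=(q-1)T_i+q$. It has basis $T_w$, $w\in S_n$, with $T_vT_w=T_{vw}$ when $\ell(vw)=\ell(v)+\ell(w)$. Permutations compose as functions, and $s_i=(i,i+1)$.

**Yang–Baxter elements.** Put
$$Y_i(x,y)=\Big(\frac yx-1\Big)T_i+q-1.\tag{1}$$
Given parameters $\mathbf u=(u_1,\dots,u_n)$, let $Y_{\mathrm{id}}(\mathbf u)=1$ and $Y_{\sigma s_i}(\mathbf u)=Y_\sigma(\mathbf u)\,Y_i(u_{\sigma(i)},u_{\sigma(i+1)})$ whenever $\ell(\sigma s_i)>\ell(\sigma)$. In words: start from the word $12\cdots n$ and reach $\sigma(1)\cdots\sigma(n)$ by exchanges $ab\to ba$ with $a<b$ in positions $i,i+1$; each exchange multiplies on the right by $Y_i(u_a,u_b)$. For example $123\to213\to231$ gives $Y_{231}(\mathbf u)=Y_1(u_1,u_2)\,Y_2(u_1,u_3)$.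

The result does not depend on the chain, because any two reduced words are connected by commutations and braid moves, and
$$Y_i(x,y)Y_{i+1}(x,z)Y_i(y,z)=Y_{i+1}(y,z)Y_i(x,z)Y_{i+1}(x,y).$$
To check this identity put $\delta=q-1$, $A=\frac yx-1$, $C=\frac zy-1$, $B=\frac zx-1=A+C+AC$. The cubic terms agree by the braid relation. The terms in $T_iT_{i+1}$ and $T_{i+1}T_i$ are $\delta AB$ and $\delta BC$ on both sides. On the left, $\delta AC\,T_i^2=\delta^2AC\,T_i+\delta qAC$, so the coefficient of $T_i$ is $\delta^2(A+C+AC)=\delta^2B$, which is the coefficient of $T_i$ on the right. The same computation works for $T_{i+1}$, and both constants are $\delta qAC+\delta^3$.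

**Symmetric functions and plethysm.** $\langle\ ,\ \rangle$ is the Hall scalar product, so $\langle F,h_\nu\rangle$ is the coefficient of $x^\nu$ in $F$. For plethysm we substitute in the power sums and fix the coefficients in $\mathbb F$: $F[(1-q)X]=F((1-q)X)$ means $p_j\mapsto(1-q^j)p_j$, $F[X/(1-q)]$ means $p_j\mapsto p_j/(1-q^j)$, $F[-X]$ means $p_j\mapsto-p_j$, and $F[1/(1-q)]$, $F[1]$, $F[q-1]$, $F[-1]$ mean $p_j\mapsto 1/(1-q^j),\,1,\,q^j-1,\,-1$. Thus $h_m[-X]=(-1)^me_m$. Since $h_m[X-Z]=\sum_k h_{m-k}[X](-1)^ke_k[Z]$, for example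
$$h_2[(1-q)X]=h_2-qh_1^2+q^2e_2=(1-q)(s_2-q\,s_{11}).$$

**Equivariant trace.** A *trace function* is a linear functional $\varphi$ with $\varphi(xy)=\varphi(yx)$. A *connected element* is a product $T_iT_{i+1}\cdots T_{i+r-1}$. A product of disjoint (mutually commuting) connected elements has *type* $\lambda\vdash n$: one part $r+1$ for each piece with $r$ factors, and fixed points counted as parts $1$. In $H_5$ the element $T_1T_2\cdot T_4$ has type $(3,2)$. We use two recalled facts. First, by circular permutation of factors and the Hecke relations, a trace function is determined by its values on such products. Second, put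
$$\theta_m=\frac{h_m[(q-1)X]}{q-1},\qquad\theta_\lambda=\prod_j\theta_{\lambda_j};$$
then the irreducible character $\chi^\lambda$ (Frobenius characteristic $s_\lambda$) takes the value $\langle s_\lambda,\theta_\rho\rangle$ on products of disjoint connected elements of type $\rho$. Define
$$\operatorname{tr}(x)=\sum_{\lambda\vdash n}\chi^\lambda(x)\,s_\lambda .$$
Equivalently: reduce $x$ to a combination of products of disjoint connected elements and replace type $\rho$ by $\theta_\rho$. The small cases are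
$$\theta_1=s_1,\quad \theta_2=q\,s_2-s_{11},\quad \theta_3=\frac{q^3h_3-q^2h_2e_1+qh_1e_2-e_3}{q-1}=q^2s_3-q\,s_{21}+s_{111}.$$

**The data $\sigma_\mu,v_\mu$.** Draw $\mu=(\mu_1\ge\dots\ge\mu_k>0)\vdash n$ in French notation, with row $1$ at the bottom. Number the cells $1,\dots,n$ row by row from bottom to top, left to right in each row. The word $\sigma_\mu$ lists first the cells with no cell directly above (rows from top to bottom, right to left in each row), and then the other cells (rows from bottom to top, right to left in each row). The vector $v_\mu$ has $u_k=q^{j-1}t^{i-1}$ if cell $k$ is in row $i$ and column $j$. For $\mu=(4,3,1,1)$ the rows are $1234$, $567$, $8$, $9$, so $\sigma_\mu=976432158$ and $v_\mu=(1,q,q^2,q^3,t,qt,q^2t,t^2,t^3)$.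

**Macdonald polynomials.** Write $(r,c)$ for the cell in row $r$ and column $c$; for $u=(r,c)$ let $a(u)=\mu_r-c$ (arm) and $l(u)=\mu'_c-r$ (leg). For a filling $f:\mu\to\mathbb Z_{>0}$, $\mathrm{Des}(f)$ is the set of cells $u=(r,c)$ with $r\ge2$ and $f(u)>f(r-1,c)$. Two cells *attack* each other if they are in the same row, or are $(r,c)$ and $(r-1,c')$ with $c'<c$. The *reading order* goes through the rows from top to bottom, left to right in each row. $\mathrm{Inv}(f)$ is the set of attacking pairs $(u,v)$ with $u$ before $v$ in reading order and $f(u)>f(v)$. Our handle on $\tilde H_\mu$ is Theorem 2.2 of Haglund–Haiman–Loehr (*A combinatorial formula for Macdonald polynomials*, J. Amer. Math. Soc. 18 (2005)):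
$$\tilde H_\mu(X;q,t)=\sum_fq^{|\mathrm{Inv}(f)|-\sum_{u\in\mathrm{Des}(f)}a(u)}\,t^{\sum_{u\in\mathrm{Des}(f)}(l(u)+1)}\,x^f.\tag{2}$$
For $\mu=(2,1)$ write $a$ for the top entry and $b,c$ for the bottom row. The only attacking pair is the bottom row, and the weight is $q^{[b>c]}t^{[a>b]}$. The coefficients of $x_1^3$, $x_1^2x_2$, $x_1x_2x_3$ are $1$, $1+q+t$, $1+2q+2t+qt$, so $\tilde H_{21}=s_3+(q+t)s_{21}+qt\,s_{111}$. Likewise $\tilde H_2=s_2+q\,s_{11}$ and $\tilde H_{11}=s_2+t\,s_{11}$.

**The guess.** For every $\mu$,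
$$\operatorname{tr}Y_{\sigma_\mu}(v_\mu)\ \text{ is proportional to }\ \tilde H_\mu((1-q)X;q,t).\tag{3}$$
Precisely, after both sides are divided by their coefficients of $s_n$, they are equal.

**Test $n=2$.** Besides $s_2[(1-q)X]=(1-q)(s_2-q\,s_{11})$ we have $s_{11}[(1-q)X]=(1-q)(s_{11}-q\,s_2)$. In both cases $\sigma_\mu=21$. For $\mu=(2)$, $Y_{21}(1,q)=(q-1)(T_1+1)$, with trace $(q-1)(\theta_2+\theta_{11})=(q-1)(q+1)s_2$, while $\tilde H_2[(1-q)X]=(1-q)(1-q^2)s_2$. For $\mu=(1,1)$, $Y_{21}(1,t)=(t-1)T_1+q-1$, with trace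
$$(t-1)(q\,s_2-s_{11})+(q-1)(s_2+s_{11})=(qt-1)s_2+(q-t)s_{11},$$
and $\tilde H_{11}[(1-q)X]=(1-q)\big((1-qt)s_2+(t-q)s_{11}\big)$. Both are proportional. The permutation matters: $\sigma=\mathrm{id}$ would give $\theta_{11}=s_2+s_{11}$, which is proportional to neither.

**Test $\mu=(2,1)$.** Here $\sigma_\mu=321$ and $v_\mu=(1,q,t)$. Use the chain $123\to213\to231\to321$:
$$Y=(q-1)(1+T_1)\cdot\big((t-1)T_2+q-1\big)\cdot\big((\tfrac tq-1)T_1+q-1\big).$$
Under the trace, rotate the last factor to the front. It meets $1+T_1$, and $T_1(1+T_1)=q(1+T_1)$, so it becomes the scalar $t-q+q-1=t-1$. Hence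
$$\operatorname{tr}Y=(q-1)(t-1)\big[(t-1)(\theta_{21}+\theta_3)+(q-1)(\theta_{111}+\theta_{21})\big].$$
With $\theta_{21}=\theta_2\theta_1=q\,s_3+(q-1)s_{21}-s_{111}$ and $\theta_{111}=s_3+2s_{21}+s_{111}$ the bracket is $(q+1)(qt-1)s_3+(q^2-t)s_{21}$. On the other side,
$$\begin{aligned}s_3[(1-q)X]&=(1-q)(s_3-q\,s_{21}+q^2s_{111}),\\ s_{111}[(1-q)X]&=(1-q)(q^2s_3-q\,s_{21}+s_{111}),\end{aligned}$$
and, from $s_{21}=h_2h_1-h_3$, $s_{21}[(1-q)X]=(1-q)(-q\,s_3+(1-q+q^2)s_{21}-q\,s_{111})$. So
$$\tilde H_{21}[(1-q)X]=(1-q)^2\big[(1+q)(1-qt)s_3+(t-q^2)s_{21}\big].$$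
The brackets differ by a sign, and $\operatorname{tr}Y=\frac{t-1}{1-q}\,\tilde H_{21}[(1-q)X]$.

The guess survives. Note the trick: a factor that meets a symmetrizer turned into a scalar.

## 2. One row and one column, by direct expansion

**One row.** For $\mu=(n)$ the word $\sigma_\mu$ is $n\cdots21$. Step 1 of Section 8 shows that $Y_{\sigma_\mu}(v_\mu)$ is a nonzero scalar times $\square=\sum_wT_w$. We have $T_i\square=q\square$, so in an irreducible module the image of $\square$ consists of vectors on which every $T_i$ acts as $q$. If it is nonzero, the module is one-dimensional with $T_i=q$, and there $\square=[n]!=\prod_{i\le n}(1+q+\dots+q^{i-1})$. This module has character $\chi^{(n)}$: the values on connected elements are $q^{m-1}$ and $\langle h_n,\theta_\lambda\rangle=\theta_\lambda[1]$, with $\theta_m[1]=h_m[q-1]/(q-1)=q^{m-1}$, because $\sum_mh_m[q-1]z^m=(1-z)/(1-qz)$. So $\operatorname{tr}\square=[n]!\,s_n$. On the other side, (2) reads $\tilde H_{(n)}=\sum_wq^{\mathrm{inv}(w)}x^w$. By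 MacMahon's theorem the coefficient of $x^\nu$ is $[n]!/\prod[\nu_i]!$. This is also the coefficient of $x^\nu$ in $(1-q)^n[n]!\,h_n[X/(1-q)]$, since $h_m[1/(1-q)]=\prod_{i\le m}(1-q^i)^{-1}$. Hence $\tilde H_{(n)}[(1-q)X]=(1-q)^n[n]!\,s_n$, and (3) holds.

For a column we need to reverse products, and the following lemma is used again later.

**Lemma 1.** If $a_ra_s=a_sa_r$ whenever $|r-s|\ge2$, then $\varphi(a_Na_{N-1}\cdots a_2)=\varphi(a_2a_3\cdots a_N)$ for every trace function $\varphi$.

**Proof.** We show $\varphi(a_N\cdots a_2)=\varphi(a_N\cdots a_{r+1}\,a_2\cdots a_r)$ by induction on $r$; for $r=2$ there is nothing to show, and $r=N$ is the lemma. Rotate $a_2\cdots a_r$ to the front, then move it right past $a_N\cdots a_{r+2}$, with which it commutes. The result is $\varphi(a_N\cdots a_{r+2}\,a_2\cdots a_r\,a_{r+1})$. $\square$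

**One column.** For $\mu=(1^n)$ we have $\sigma_\mu=n\,1\,2\cdots(n-1)$ and $u_i=t^{i-1}$. Moving the letter $n$ to the left gives
$$Y=Y_{n-1}Y_{n-2}\cdots Y_1,\qquad Y_i=(t^{n-i}-1)T_i+q-1.$$
Every generator occurs once, so the sensible first approach, expanding everything into connected elements, works. For $S\subseteq[n-1]$ the product of the $T_i$, $i\in S$, in decreasing order has by Lemma 1 (with $1$ in place of the missing generators) the trace of the increasing product. So its trace is $\theta_{\lambda(S)}$, where $\lambda(S)$ lists the block sizes when $i$ and $i+1$ are joined exactly for $i\in S$. Moreover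
$$(1-q)^m\,\theta_m[X/(1-q)]=(1-q)^m\frac{h_m[-X]}{q-1}=(q-1)^{m-1}e_m.\tag{4}$$
The blocks have $\sum(m-1)=|S|$, hence
$$(1-q)^n\operatorname{tr}(Y)[X/(1-q)]=(q-1)^{n-1}\sum_S\prod_{i\in S}(t^{n-i}-1)\;e_{\lambda(S)}.$$
In (2) a column has no attacking pairs, and a descent from row $i+1$ to row $i$ has weight $t^{n-i}$. Write each descent weight as $1+(t^{n-i}-1)[\,f(i+1)>f(i)\,]$ and expand. For fixed $S$ the fillings that increase along each block give $e_{\lambda(S)}$. So $\tilde H_{1^n}=\sum_S\prod_{i\in S}(t^{n-i}-1)e_{\lambda(S)}$, and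
$$\operatorname{tr}Y=\frac{(-1)^{n-1}}{1-q}\,\tilde H_{1^n}[(1-q)X].$$

Two features carry over to the general case: we compare *after* substituting $X/(1-q)$, and we turn descent weights into a sum over subsets $S$ of the cells in rows $\ge2$.

## 3. Where the expansion stops: the square $\mu=(2,2)$

Here $\sigma_\mu=4321$ and $v_\mu=(1,q,t,qt)$. Reverse both rows: this gives $(q-1)^2(1+T_1)(1+T_3)$ and the word $2\,1\,|\,4\,3$. Then move $4$ and then $3$ to the left:
$$Y=(q-1)^2(1+T_1)(1+T_3)\,W_1W_2,$$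
$$W_1=\big((qt-1)T_2+q-1\big)\big((t-1)T_1+q-1\big),\qquad W_2=\big((t-1)T_3+q-1\big)\big((\tfrac tq-1)T_2+q-1\big).$$
The direct expansion meets two difficulties. First, generators repeat, as in $(1+T_1)(1+T_3)T_2T_1T_3T_2$, so the terms are no longer products of disjoint connected elements. Second, the weights do not match. The four spectral factors offer $2^4$ choices with weights $qt-1$, $t-1$, $t-1$, $\tfrac tq-1$. In (2) there are only two cells in row $2$, each carrying one descent weight ($t$ for $(2,2)$ and $t/q$ for $(2,1)$): $2^2$ subsets, and no $qt$. In general a row of length $m\ge2$ contributes $m^2$ spectral factors but only $m$ descent weights.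

Use the symmetrizer before expanding, as in the test $(2,1)$. In $(1+T_1)W_1$, if we choose $q-1$ from the first factor, the second one meets $1+T_1$ and becomes $q(t-1)+q-1=qt-1$. If we choose $T_2$ from the first factor, the coefficient $qt-1$ is there already. So
$$(1+T_1)W_1=(qt-1)\Big[(t-1)(1+T_1)T_2T_1+(q-1)(1+T_1)(1+T_2)\Big].$$
The unwanted $qt-1$ factors out, and one binary choice, with $\alpha=t$, is left for the whole line $W_1$. The next line $W_2$ needs a symmetrizer on positions $2,3$, and the bracket has one on its right: $(1+T_2)T_2=q(1+T_2)$ and $(1+T_1)T_2T_1T_2=(1+T_1)T_1T_2T_1=q(1+T_1)T_2T_1$. So the procedure continues. There remains the trace of the resulting products. They will turn out to be sums $\sum_wT_w$ over $w$ with $w(j)\le\eta(j)$, and their traces can be computed by counting flags over finite fields.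

## 4. The theorems, with one free parameter for each row

Let $N_r=\mu_1+\dots+\mu_r$ and $[m]!=\prod_{i\le m}(1+q+\dots+q^{i-1})$. Let $A_r$ be the set of cells of row $r$ with no cell directly above (columns $\mu_{r+1}<c\le\mu_r$, with $\mu_{k+1}=0$), and $R_r$ the other cells of row $r$ (columns $c\le\mu_{r+1}$), so $R_k=\emptyset$. Cells are identified with their numbers, and $D^\downarrow$ is the set $D$ written in decreasing order. By definition
$$\sigma_\mu=A_k^\downarrow\cdots A_1^\downarrow\,R_1^\downarrow R_2^\downarrow\cdots R_{k-1}^\downarrow.$$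
For $\mu=(4,3,1,1)$: $A_4=\{9\}$, $A_3=\emptyset$, $A_2=\{6,7\}$, $A_1=\{4\}$, $R_1=\{1,2,3\}$, $R_2=\{5\}$, $R_3=\{8\}$.

For $z_1,\dots,z_k\in\mathbb F^\times$ let $v_\mu(z)$ be the vector with $u_{(r,c)}=q^{c-1}z_r$; thus $v_\mu=v_\mu(1,t,t^2,\dots)$. For a cell $u=(r,c)$ with $r\ge2$ put
$$\alpha_u=q^{-a(u)}z_{\mu'_c}/z_{r-1},\qquad \kappa_u=\prod_{l=1}^{\mu_r-1}(\alpha_uq^l-1),$$
and let
$$\mathcal H_\mu(X;q;z)=\sum_fq^{|\mathrm{Inv}(f)|}\prod_{u\in\mathrm{Des}(f)}\alpha_u\;x^f.$$
For $z_r=t^{r-1}$ we get $\alpha_u=q^{-a(u)}t^{l(u)+1}$, so (2) says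
$$\mathcal H_\mu(X;q;1,t,t^2,\dots)=\tilde H_\mu(X;q,t).\tag{5}$$

**Theorem 1.** For all $\mu$, $\operatorname{tr}Y_{\sigma_\mu}(v_\mu)=K_\mu\,\tilde H_\mu((1-q)X;q,t)$ with $K_\mu\ne0$. The coefficient of $s_n$ is nonzero on both sides. Hence the two sides coincide after division by their coefficients of $s_n$.

**Theorem 2.** Let $z\in(\mathbb F^\times)^k$ be arbitrary. Let $\sigma$ be any permutation obtained from $A_1^\downarrow\cdots A_k^\downarrow R_1^\downarrow\cdots R_{k-1}^\downarrow$ by rearranging the first $\mu_1$ letters so that the letters of each $A_s$ stay in decreasing order (for instance $\sigma=\sigma_\mu$). Then $\mathcal H_\mu(X;q;z)$ is a symmetric function and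
$$\operatorname{tr}Y_\sigma(v_\mu(z))=K_\sigma\,\mathcal H_\mu((1-q)X;q;z),$$
$$K_\sigma=\frac{(-1)^{n-\mu_1}}{(1-q)^{\mu_1}}\prod_r\prod_{d=1}^{\mu_r-1}(q^d-1)^{\mu_r-d}\ \prod_{r\ge2}[\mu_r]!\ \prod_{u:\,r\ge2}\kappa_u\cdot g_\sigma,\tag{6}$$
where $g_\sigma=\prod(q\,u_b/u_a-1)$ over the inversions ($a<b$, $b$ left of $a$ in $\sigma$) with $a\in A_s$, $b\in A_r$, $s<r$. Moreover the coefficient of $s_n$ in $\mathcal H_\mu((1-q)X;q;z)$ is
$$\prod_{c=1}^{\mu_1}(1-q^c)\prod_{(r,c)\in\mu,\ r\ge2}\bigl(1-q^cz_{\mu'_c}/z_{r-1}\bigr).\tag{7}$$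

**Theorem 2 implies Theorem 1.** Take $\mathbb F=\mathbb Q(q,t)$, $z_r=t^{r-1}$, $\sigma=\sigma_\mu$, and use (5). Each $\alpha_u$ is $q^et^f$ with $f=l(u)+1\ge1$, so $\kappa_u\ne0$. Each factor of $g_\sigma$ is $q^et^f-1$ with $f=r-s\ge1$. The other factors of (6) are nonzero. So $K_\mu:=K_{\sigma_\mu}\ne0$. In column $c$, for $r=2,\dots,\mu'_c$, the exponent of $t$ in $z_{\mu'_c}/z_{r-1}$ is $\mu'_c-r+1$, which runs over $1,\dots,\mu'_c-1$. So (7) becomes $\prod_{(i,j)\in\mu}(1-q^jt^{i-1})\ne0$, with $i$ the row and $j$ the column. $\square$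

For $\mu=(2,1)$ formula (6) gives $\frac{-1}{(1-q)^2}(q-1)\cdot1\cdot1\cdot(t-1)=\frac{t-1}{1-q}$, as in Section 1.

## 5. Sums over Hessenberg conditions and their traces

**Hessenberg functions.** A *Hessenberg function* is a weakly increasing $\eta:[n]\to[n]$ with $\eta(j)\ge j$. Put
$$C_\eta=\sum_{w\in S_n:\ w(j)\le\eta(j)\ \forall j}T_w.$$
Writing $\eta$ as the list of its values: $\eta=(n,\dots,n)$ gives $\square$, $\eta=(1,2,\dots,n)$ gives $1$, and for $n=3$ the function $(2,3,3)$ allows $123,132,213,231$, so $C_\eta=1+T_2+T_1+T_1T_2=(1+T_1)(1+T_2)$.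

**Symmetrizers.** For an interval $I\subseteq[1,n]$ let $S_I$ be the group of permutations fixing all points outside $I$ and $\square_I=\sum_{w\in S_I}T_w$. Grouping $w$ with $s_iw$ (or with $ws_i$) gives $T_i\square_I=\square_IT_i=q\,\square_I$ for $i,i+1\in I$. As $\sum_{w\in S_J}q^{\ell(w)}=[|J|]!$, we get $\square_J\square_I=\square_I\square_J=[|J|]!\,\square_I$ for intervals $J\subseteq I$.

**Convolution model.** Let $q$ be a prime power, $B\supset U$ the upper triangular and upper unitriangular matrices in $GL_n(\mathbb F_q)$, $U^-$ the lower unitriangular matrices, $\dot we_j=e_{w(j)}$, and $E_j=\langle e_1,\dots,e_j\rangle$. By Iwahori's theorem, $T_w\mapsto1_{B\dot wB}$ is an isomorphism from the specialized Hecke algebra to the $B$-biinvariant functions with product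
$$(f*g)(x)=|B|^{-1}\sum_yf(y)\,g(y^{-1}x).$$
The structure constants in the basis $T_w$ are polynomials in $q$ with integer coefficients. So an identity with coefficients in $\mathbb Z[q]$ holds as soon as it holds at all prime powers. Under the isomorphism
$$C_\eta\mapsto1_{G_\eta},\qquad G_\eta=\{g:\ gE_j\subseteq E_{\eta(j)}\ \forall j\}.$$
Indeed $G_\eta$ is $B$-biinvariant, and $\dot w\in G_\eta$ means $w(i)\le\eta(j)$ for all $i\le j$, which, as $\eta$ is weakly increasing, means $w(j)\le\eta(j)$ for all $j$. For $n=2$ and $\eta=(2,2)$ this says that $1+T_1$ is the constant function $1$ on $GL_2(\mathbb F_q)$; its square is $|GL_2(\mathbb F_q)|/|B|=q+1$ times itself, in agreement with $\square\,\square=[2]!\,\square$.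

**Lemma 2.** $(1-q)^n\operatorname{tr}(C_\eta)[X/(1-q)]=L_\eta(X):=\sum_{w:[n]\to\mathbb Z_{>0}}q^{\mathrm{inv}_\eta(w)}x^w$, where $\mathrm{inv}_\eta(w)=\#\{j<k\le\eta(j):w(j)>w(k)\}$. In particular $L_\eta$ is symmetric.

For $n=2$ and $\eta=(2,2)$: $\operatorname{tr}=(1+q)s_2$, the left side is $\frac12\big((1+q)p_1^2+(1-q)p_2\big)$, and its coefficients at $x_1^2$ and $x_1x_2$ are $1$ and $1+q$, as they should be.

**Step 1: express the canonical trace in the characters.** Let $\tau_n(T_w)=\delta_{w,1}$. First we show $\tau_n(T_vT_w)=q^{\ell(v)}\delta_{vw,1}$ by induction on $\ell(v)$; since $\ell(v)=\ell(v^{-1})$, it follows that $\tau_n$ is a trace function. Let $v=v's$ with $s$ a simple reflection and $\ell(v')<\ell(v)$. If $\ell(sw)>\ell(w)$, then $T_vT_w=T_{v'}T_{sw}$. The induction hypothesis gives $q^{\ell(v')}\delta_{v'sw,1}$, which vanishes: $v'sw=1$ means $w=v^{-1}$ and $sw=v'^{-1}$, so $\ell(sw)=\ell(v')<\ell(v)=\ell(w)$. If $\ell(sw)<\ell(w)$, then $T_sT_w=(q-1)T_w+qT_{sw}$, and the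 value is $(q-1)q^{\ell(v')}\delta_{v'w,1}+q^{\ell(v)}\delta_{vw,1}$. The first term vanishes, because $w=v'^{-1}$ would give $sw=v^{-1}$, longer than $w$.

Now let $\epsilon_n(x)=(1-q)^n\operatorname{tr}(x)[1/(1-q)]$, also a trace function. On a product of disjoint connected elements of type $\lambda$ it is $(1-q)^n\prod_jh_{\lambda_j}[-1]/(q-1)$. From $\sum_mh_m[-1]z^m=1-z$ we get $h_1[-1]=-1$ and $h_m[-1]=0$ for $m\ge2$, so the value is $\delta_{\lambda,1^n}$. The trace function $\tau_n$ has the same values, since a product of distinct generators is a $T_w$ with $w\ne1$ unless it is empty. Hence $\epsilon_n=\tau_n$, that is,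
$$\tau_n=\sum_\lambda a_\lambda\chi^\lambda,\quad a_\lambda=(1-q)^ns_\lambda[1/(1-q)],\qquad \sum_\lambda a_\lambda s_\lambda=(1-q)^nh_n[X/(1-q)],$$
the last equality by the Cauchy identity.

**Step 2: turn coefficients of $\operatorname{tr}(x)[X/(1-q)]$ into diagonal coefficients in $H_n$.** Let $\nu=(\nu_1,\dots,\nu_p)$ with $\nu_i\ge0$ and $\sum\nu_i=n$, and $H_\nu=\bigotimes_iH_{\nu_i}\subseteq H_n$ on consecutive blocks. On a product of disjoint connected elements of $H_\nu$, of type $\lambda^i$ in the $i$-th factor, $\chi^\lambda$ takes the value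
$$\langle s_\lambda,\theta_{\lambda^1}\theta_{\lambda^2}\cdots\rangle=\sum_{\beta^1,\beta^2,\dots}c^\lambda_{\beta^1\beta^2\cdots}\prod_i\langle s_{\beta^i},\theta_{\lambda^i}\rangle,\qquad c^\lambda_{\beta^1\beta^2\cdots}=\Big\langle s_\lambda,\prod_is_{\beta^i}\Big\rangle.$$
A trace function on $H_\nu$ is determined by such values: with the other factors held fixed, it is a trace function of each tensor factor, so the reduction applies factor by factor. Hence $\chi^\lambda|_{H_\nu}=\sum c^\lambda_{\beta^1\beta^2\cdots}\bigotimes_i\chi^{\beta^i}$. The algebras $H_n$ and $H_\nu$ are split semisimple over $\mathbb Q(q)$. By Frobenius reciprocity, inducing $\bigotimes_i\chi^{\beta^i}$ to $H_n$ gives $\sum_\lambda c^\lambda_{\beta^1\beta^2\cdots}\chi^\lambda$, whose value at $x$ is $\langle\operatorname{tr}(x),\prod_is_{\beta^i}\rangle$. Take the linear combination with coefficients $\prod_ia_{\beta^i}$. By Step 1, $x\mapsto(1-q)^n\langle\operatorname{tr}(x),\prod_ih_{\nu_i}[X/(1-q)]\rangle$ is the function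 induced (linearly) from $\tau_\nu=\bigotimes_i\tau_{\nu_i}$.

Let us compute this induced function. Let $D_\nu$ be the set of minimal representatives $d$ of the cosets $dS_\nu$, that is, the $d$ increasing on each block. Then $T_dT_w=T_{dw}$ for $w\in S_\nu$, and $H_n=\bigoplus_dT_dH_\nu$. Write $xT_d=\sum_{d'}T_{d'}a_{d'd}$ with $a_{d'd}\in H_\nu$. On $H_n\otimes_{H_\nu}M=\bigoplus_dT_d\otimes M$ the trace of $x$ is $\sum_d\chi_M(a_{dd})$. By linearity the function induced from $\tau_\nu$ is $\sum_d\tau_\nu(a_{dd})$, and $\tau_\nu(a_{dd})$ is the coefficient of $T_d$ in $xT_d$, written $[T_d](xT_d)$. So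
$$(1-q)^n\Big\langle\operatorname{tr}(x),\prod_ih_{\nu_i}[X/(1-q)]\Big\rangle=\sum_{d\in D_\nu}[T_d](xT_d).\tag{8}$$

**Step 3: count points to find $[T_d](C_\eta T_d)$.** The claim, for every $d\in S_n$, is
$$[T_d](C_\eta T_d)=q^{\#\{j<k\le\eta(j):\ d^{-1}(j)>d^{-1}(k)\}}.\tag{9}$$
At a prime power the left side is the value of $1_{G_\eta}*1_{B\dot dB}$ at $\dot d$, which is $|B|^{-1}\#\{y\in G_\eta:y^{-1}\dot d\in B\dot dB\}$. Equivalently, it is the number of cosets $yB\subseteq G_\eta$ with $\dot d^{-1}yB\subseteq B\dot d^{-1}B$. By the Bruhat decomposition the cosets in $B\dot d^{-1}B/B$ are uniquely $u\dot d^{-1}B$ with $u\in U\cap\dot d^{-1}U^-\dot d$. So $yB=y_0B$ for a unique $y_0=\dot du\dot d^{-1}\in U^-\cap\dot dU\dot d^{-1}$. Since $\dot dE_{ij}\dot d^{-1}=E_{d(i)d(j)}$ for matrix units, these $y_0$ are exactly the matrices $1+\sum a_{kj}E_{kj}$ with arbitrary $a_{kj}$ over the pairs $k>j$ with $d^{-1}(k)<d^{-1}(j)$. As $\eta$ is weakly increasing, $y_0\in G_\eta$ means $y_0e_j\in E_{\eta(j)}$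 for all $j$, that is, $a_{kj}=0$ whenever $k>\eta(j)$. The remaining free entries give (9).

**Step 4: read off the words.** To $d\in D_\nu$ attach the word $w$ with $w(j)$ the index of the block containing $d^{-1}(j)$. This is a bijection onto the words of content $\nu$, because $d$ is increasing on blocks. For $j<k$ we have $d^{-1}(j)>d^{-1}(k)$ iff $w(j)>w(k)$: if $w(j)=w(k)$, then $d^{-1}(j)<d^{-1}(k)$ as $d$ increases on the block. The map $X\mapsto X/(1-q)$ is diagonal in the $p_\lambda$, hence self-adjoint. So (8) with $x=C_\eta$ and (9) give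
$$\big\langle(1-q)^n\operatorname{tr}(C_\eta)[X/(1-q)],h_\nu\big\rangle=\sum_{w\text{ of content }\nu}q^{\mathrm{inv}_\eta(w)}$$
for every $\nu$. The left side is the coefficient of $x^\nu$ in $(1-q)^n\operatorname{tr}(C_\eta)[X/(1-q)]$. $\square$

## 6. Multiplying Hessenberg sums

**Lemma 3 (gluing).** Let $a\le b$, and let $\eta',\eta''$ be Hessenberg functions with $\eta'(j)=b$ for $a\le j\le b$; $\eta'(j)=j$ for $j>b$; $\eta''(j)=j$ for $j<a$; $\eta''(j)\ge b$ for $a\le j\le b$. Then $C_{\eta'}C_{\eta''}=[b-a+1]!\,C_\eta$, with $\eta=\eta'$ on $[1,a-1]$ and $\eta=\eta''$ on $[a,n]$.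

For $n=3$, $a=1$, $b=2$, $\eta'=(2,2,3)$, $\eta''=(2,3,3)$ this says $(1+T_1)\cdot(1+T_1)(1+T_2)=(1+q)(1+T_1)(1+T_2)$.

**Proof.** The function $\eta$ is Hessenberg, since $\eta'(a-1)\le\eta'(a)=b\le\eta''(a)$. At a prime power, the value of $1_{G_{\eta'}}*1_{G_{\eta''}}$ at $g$ is $|B|^{-1}$ times the number of $y\in G_{\eta'}$ with $y^{-1}g\in G_{\eta''}$. So it is the number of complete flags $F$ ($F_j=yE_j$) with
$$F_j\subseteq E_{\eta'(j)}\quad\text{and}\quad gE_j\subseteq F_{\eta''(j)}\qquad\text{for all }j.$$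
The first condition forces $F_j=E_j$ for $j\ge b$. The second forces $F_j=gE_j$ for $j<a$. Given these, $F_j\subseteq E_b$ for $a\le j\le b$ is automatic. What remains is $gE_j\subseteq E_{\eta'(j)}$ for $j<a$, and, for $j\ge a$, $gE_j\subseteq F_{\eta''(j)}=E_{\eta''(j)}$ (as $\eta''(j)\ge b$ there). Together these say $g\in G_\eta$. If $g\in G_\eta$, then $gE_{a-1}\subseteq E_{\eta'(a-1)}\subseteq E_b$ (with $E_0=0$ for $a=1$), and $F_a,\dots,F_{b-1}$ form an arbitrary complete flag between $gE_{a-1}$, of dimension $a-1$, and $E_b$. There are $[b-a+1]!$ of these. $\square$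

## 7. One line across a fused row

This is the general form of the computation in Section 3: $m$ spectral factors collapse to one binary choice.

**Lemma 4.** Let $m\ge1$, $x_j=xq^{1-j}$, $\alpha=y/x$, $I=[a,a+m-1]$. Then
$$\square_IY_{a+m-1}(x_m,y)Y_{a+m-2}(x_{m-1},y)\cdots Y_a(x_1,y)=\kappa\bigl[(\alpha-1)B^1+(q-\alpha)B^0\bigr],\quad\kappa=\prod_{l=1}^{m-1}(\alpha q^l-1),\tag{10}$$
where $B^1=\square_{[a,a+m]}$ and $B^0=\square_I(1+T_{a+m-1}+T_{a+m-1}T_{a+m-2}+\dots+T_{a+m-1}\cdots T_{a+1})$. Moreover: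

- $B^1=C_\eta$ with $\eta(j)=a+m$ on $[a,a+m]$ and $\eta(j)=j$ elsewhere; $B^0=C_\eta$ for the same $\eta$ except that $\eta(a)=a+m-1$.
- $\square_IB^\varepsilon=[m]!\,B^\varepsilon=B^\varepsilon\,\square_{[a+1,a+m]}$ for $\varepsilon=0,1$.

**Proof.** Let $a=1$; the factors are $Y_j=(\alpha q^{j-1}-1)T_j+(q-1)$, $j=m,\dots,1$ from left to right. Expand according to the first $j$ from the left at which $q-1$ is chosen. The remaining product $Y_{j-1}\cdots Y_1$ commutes with $T_m\cdots T_{j+1}$, and $\square_I$ absorbs it with the scalar $\prod_{i=1}^{j-1}\big(q(\alpha q^{i-1}-1)+q-1\big)=\prod_{i=1}^{j-1}(\alpha q^i-1)$. So the coefficient of $\square_IT_m\cdots T_{j+1}$ is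
$$(q-1)\prod_{i=j+1}^m(\alpha q^{i-1}-1)\prod_{i=1}^{j-1}(\alpha q^i-1)=(q-1)\kappa:$$
the exponents of $q$ are $j,\dots,m-1$ in the first product and $1,\dots,j-1$ in the second. If $q-1$ is never chosen, the coefficient of $\square_IT_m\cdots T_1$ is $\prod_{i=0}^{m-1}(\alpha q^i-1)=(\alpha-1)\kappa$. The product is therefore $\kappa[(q-1)B^0+(\alpha-1)\square_IT_m\cdots T_1]$. Since $S_{m+1}$ is the disjoint union of the cosets $S_ms_ms_{m-1}\cdots s_j$, $1\le j\le m+1$, we have $\square_{[1,m+1]}=B^0+\square_IT_m\cdots T_1$. Substituting gives (10).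

An element $w=v\,s_m\cdots s_j$ with $v\in S_m$ satisfies $w(j)=m+1$. So $B^0$, which omits only $j=1$, is the sum of the $T_w$, $w\in S_{m+1}$, with $w(1)\ne m+1$. This is the first bullet. Finally $\square_{[2,m+1]}=\square_{[2,m]}(1+T_m+\dots+T_m\cdots T_2)$, by the same coset decomposition, and $\square_I\square_{[2,m]}=[m-1]!\,\square_I$. Hence $B^0=\square_I\square_{[2,m+1]}/[m-1]!$, which is multiplied by $[m]!$ by $\square_I$ on the left and by $\square_{[2,m+1]}$ on the right. For $B^1=\square_{[1,m+1]}$ the second bullet is clear. $\square$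

## 8. From $Y_\sigma$ to Hessenberg sums

Let $\square_r$ be the symmetrizer of the positions $[N_{r-1}+1,N_r]$ of row $r$, and $\square_\mu=\prod_r\square_r$ (commuting factors). Take $\mathbf u=v_\mu(z)$. We choose the chain of exchanges from $12\cdots n$ to $\sigma$ in three stages.

**Step 1: reverse every row, to create symmetrizers.** Consider one row, of length $m$, with parameters $z_r,z_rq,\dots,z_rq^{m-1}$, and let $Y$ be its Yang–Baxter element for the longest element of the row group. For each generator $T_i$ of the row, use a reduced word starting with $s_i$: $Y$ is left divisible by $Y_i(u_i,qu_i)=(q-1)(T_i+1)$. As $T_i(T_i+1)=q(T_i+1)$, we get $T_iY=qY$. Write $Y=\sum_wy_wT_w$. For $\ell(s_iw)>\ell(w)$ the coefficient of $T_{s_iw}$ in $T_iY=qY$ gives $y_w+(q-1)y_{s_iw}=q\,y_{s_iw}$, so $y_w=y_{s_iw}$. Hence all coefficients are equal, and $Y=c_r\square_r$ with $c_r$ the coefficient of the longest element. This coefficient arises only from choosing the $T$-term in every factor, so $c_r=\prod_{d=1}^{m-1}(q^d-1)^{m-d}$.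 This stage contributes $c\,\square_\mu$ with $c=\prod_rc_r$, and leads to the word $A_1^\downarrow R_1^\downarrow|A_2^\downarrow R_2^\downarrow|\cdots|A_k^\downarrow$, where bars separate the position sets of the rows.

**Step 2: move the top cells to the left, one row at a time.** For $r=k,k-1,\dots,2$ exchange the adjacent blocks $R_{r-1}^\downarrow$ and $A_r^\downarrow A_{r+1}^\downarrow\cdots A_k^\downarrow$. Just before step $r$ the word is
$$A_1^\downarrow R_1^\downarrow|\cdots|A_{r-1}^\downarrow R_{r-1}^\downarrow|A_r^\downarrow\cdots A_k^\downarrow|R_r^\downarrow|\cdots|R_{k-1}^\downarrow.$$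
Both blocks have size $m=\mu_r$, since $|R_{r-1}|=\mu_r$ and $\sum_{s\ge r}|A_s|=\sum_{s\ge r}(\mu_s-\mu_{s+1})=\mu_r$. They occupy the positions $p+1,\dots,p+2m$ with $p=N_{r-1}-m$: the last $m$ positions of row $r-1$, then row $r$. Letters of $R_{r-1}$ are smaller than letters of $A_s$, $s\ge r$, so all exchanges are allowed. The letters of $R_{r-1}^\downarrow$ are the cells in columns $m,m-1,\dots,1$ of row $r-1$; their parameters are $x_j=xq^{1-j}$ with $x=z_{r-1}q^{m-1}$. The $i$-th letter of $A_r^\downarrow\cdots A_k^\downarrow$ is the top cell of column $c=m+1-i$, with parameter $y_i=z_{\mu'_c}q^{c-1}$. Hence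
$$y_i/x=q^{c-m}z_{\mu'_c}/z_{r-1}=\alpha_u\quad\text{for }u=(r,c).$$
Moving $y_1,\dots,y_m$ to the left one after another contributes
$$Z_r=W_1\cdots W_m,\qquad W_i=Y_{p+i+m-1}(x_m,y_i)\cdots Y_{p+i}(x_1,y_i).$$
At the end the word is $A_1^\downarrow\cdots A_k^\downarrow|R_1^\downarrow|\cdots|R_{k-1}^\downarrow$.

**Step 3: rearrange the first $\mu_1$ letters.** We must reach $\sigma$ by allowed exchanges of letters from different $A_s$. If the first $\mu_1$ letters of $\sigma$ are not $A_1^\downarrow\cdots A_k^\downarrow$, they contain an adjacent pair $ba$, $b>a$, from different $A$'s, since otherwise the row indices would be weakly increasing along the word. Undo this pair; each $A_s$ keeps its order, and the number of inversions drops. By induction we arrive at $A_1^\downarrow\cdots A_k^\downarrow$, and the reversed chain is the one we want. It contributes a product $Q$ of factors $Y_i(u_a,u_b)$ with $i<\mu_1$, one for each inversion in the definition of $g_\sigma$. Since $T_i\square_1=q\square_1$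 for $i<\mu_1$, and $Y_i(x,y)$ becomes $qy/x-1$ when $T_i\to q$, we get $Q\square_\mu=g_\sigma\square_\mu$.

**Step 4: put each symmetrizer next to its line, and reverse the order.** By cyclicity,
$$\operatorname{tr}Y_\sigma=c\operatorname{tr}(\square_\mu Z_k\cdots Z_2Q)=c\,g_\sigma\operatorname{tr}(\square_\mu Z_k\cdots Z_2).$$
The factor $\square_{r-1}$ commutes with $Z_s$ for $s\ge r+1$: the generators of $\square_{r-1}$ have indices $\le N_{r-1}-1$, those of $Z_s$ have indices $\ge N_{s-1}-\mu_s+1\ge N_{s-2}+1\ge N_{r-1}+1$. So we may move $\square_{r-1}$ to the right until it stands just before $Z_r$. With $\Pi_r=\square_{r-1}Z_r$,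
$$\operatorname{tr}Y_\sigma=c\,g_\sigma\operatorname{tr}(\square_k\Pi_k\Pi_{k-1}\cdots\Pi_2)=c\,g_\sigma\operatorname{tr}(\Pi_2\Pi_3\cdots\Pi_k\square_k).\tag{11}$$
The last equality is Lemma 1 with $a_r=\Pi_r$ and $a_{k+1}=\square_k$: $\Pi_r$ only involves positions of rows $r-1$ and $r$, and $\square_k$ only those of row $k$. (For $k=1$ both traces in (11) are $\operatorname{tr}(\square_1)$.)

**Step 5: expand each $\Pi_r$ by Lemma 4.** Let $I_i=[p+i,p+i+m-1]$; $I_1$ is the set of the last $m$ positions of row $r-1$. Lemma 4 with $a=p+i$, $y=y_i$ applies to $\square_{I_i}W_i$. Its second bullet gives $\square_{I_i}W_i\square_{I_{i+1}}=[m]!\,\square_{I_i}W_i$: the symmetrizer needed for the next line is already present on the right. Using also $\square_{r-1}=\square_{r-1}\square_{I_1}/[m]!$, we may insert $\square_{I_i}/[m]!$ before each $W_i$, $i=1,\dots,m$: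
$$\Pi_r=\frac{1}{[m]!^m}\square_{r-1}\prod_{i=1}^m(\square_{I_i}W_i)=\frac{\prod_{u\in\text{row }r}\kappa_u}{[m]!^m}\sum_{\varepsilon\in\{0,1\}^m}\Bigl(\prod_i\gamma_{\varepsilon_i}(\alpha_{u_i})\Bigr)\square_{r-1}B_1^{\varepsilon_1}\cdots B_m^{\varepsilon_m},\tag{12}$$
with $u_i=(r,m+1-i)$, $\gamma_1(\alpha)=\alpha-1$, $\gamma_0(\alpha)=q-\alpha$, and $B_i^\varepsilon$ the element $B^\varepsilon$ of Lemma 4 with $a=p+i$.

**Step 6: multiply out by gluing.** Insert (12) in (11), and write $B_i^{(r)}$ for the factor $B_i^{\varepsilon_i}$ belonging to $\Pi_r$. We multiply $\square_1B^{(2)}_1\cdots B^{(2)}_{\mu_2}\square_2B_1^{(3)}\cdots\square_k$ from left to right. The claim is that at each stage the product so far is a multiple of some $C_{\eta'}$ that satisfies the hypotheses of Lemma 3 for the next factor.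

- At the start, $\square_1=C_{\eta'}$ with $\eta'=N_1$ on $[1,N_1]$ and $\eta'(j)=j$ beyond.
- Suppose that, before the factors of index $r$, $\eta'=N_{r-1}$ on all positions of row $r-1$ and $\eta'(j)=j$ beyond. For $B_i^{(r)}$ take $a=p+i$, $b=p+i+m-1$, so $[a,b]=I_i$; for $i=1$, $b=N_{r-1}$. By the first bullet of Lemma 4, $B_i^{(r)}=C_{\eta''}$ with $\eta''\ge b$ on $I_i$ and $\eta''(j)=j$ for $j<a$. Lemma 3 gives $[m]!\,C_\eta$ with $\eta(p+i)=b+\varepsilon_i$, $\eta=b+1$ on $[p+i+1,p+i+m]$, and $\eta(j)=j$ beyond. These are the hypotheses needed for $i+1$.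
- After $i=m$, $\eta=N_r$ on all positions of row $r$ and $\eta(j)=j$ beyond. Multiplying by $\square_r$ (Lemma 3 with $[a,b]$ all of row $r$) gives the factor $[\mu_r]!$ and leaves $\eta$ unchanged. These are the hypotheses for $r+1$.

Each $B_i^{(r)}$ yields $[\mu_r]!$, which in total cancels the denominator $[\mu_r]!^{\mu_r}$, and each $\square_r$ with $r\ge2$ yields $[\mu_r]!$. None of these factors depends on $\varepsilon$. Let $S$ be the set of cells $u$ (rows $\ge2$) with $\varepsilon=1$. Then
$$\operatorname{tr}Y_\sigma=c\,g_\sigma\prod_u\kappa_u\prod_{r\ge2}[\mu_r]!\ \sum_S\prod_{u\in S}(\alpha_u-1)\prod_{u\notin S}(q-\alpha_u)\,\operatorname{tr}(C_{\eta_S}),\tag{13}$$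
where $u$ runs over the cells in rows $\ge2$ and, for $r=2,\dots,k$ and $1\le i\le\mu_r$,
$$\eta_S(N_{r-1}-\mu_r+i)=N_{r-1}+i-1+\big[(r,\mu_r+1-i)\in S\big],\tag{14}$$
while the first $\mu_{r-1}-\mu_r$ positions of row $r-1$ have $\eta_S=N_{r-1}$, and row $k$ has $\eta_S=n$.

For $\mu=(2,2)$: $\eta_S=(2+[(2,2)\in S],\ 3+[(2,1)\in S],\ 4,\ 4)$. The sum has four terms, as many as (2) has subsets of the cells in row $2$.

## 9. Comparison with fillings

**Step 7: recognize $\mathrm{inv}_{\eta_S}$ as attacking pairs.** Give the cell $(r,c)$ the position $\mathrm{pos}(r,c)=N_r+1-c$; this is the reverse of the reading order. Position $N_{r-1}-\mu_r+i$ is the cell $(r-1,c)$ with $c=\mu_r+1-i$. The positions after it in row $r-1$ are the cells $(r-1,c')$ with $c'<c$, in the same row. The positions $N_{r-1}+1,\dots,N_{r-1}+i-1$ are exactly the cells $(r,c')$ with $c'>c$, which are the cells of row $r$ that attack $(r-1,c)$. The next position, $N_{r-1}+i$, is $(r,c)$, the cell directly above. A cell $(r-1,c)$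 with $c>\mu_r$ is attacked by no cell of row $r$, and cells of row $k$ only by cells of their row. So by (14) the pairs $\{j<l\le\eta_S(j)\}$ are precisely the attacking pairs together with the pairs $\{u,\text{cell below }u\}$, $u\in S$. For $\mu=(2,2)$ the positions $1,2,3,4$ are $(1,2),(1,1),(2,2),(2,1)$; the attacking pairs are $\{1,2\},\{2,3\},\{3,4\}$, and the column pairs are $\{1,3\},\{2,4\}$.

In each pair the cell earlier in reading order has the larger position, so an inversion or descent is a pair $j<l$ with $w(j)<w(l)$, where $w$ is the filling read by positions. Therefore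
$$\sum_fq^{|\mathrm{Inv}(f)|+|S\cap\mathrm{Des}(f)|}x^f=\sum_wq^{\#\{j<l\le\eta_S(j):\,w(j)<w(l)\}}x^w=L_{\eta_S}(X).\tag{15}$$
For the last equality restrict to letters in $[M]$ and replace $w$ by $M+1-w$: the sum becomes $L_{\eta_S}(x_M,\dots,x_1)=L_{\eta_S}(x_1,\dots,x_M)$, by the symmetry in Lemma 2.

**Step 8: interpolate the descent weights.** We want the weights $\alpha_u-1$ and $q-\alpha_u$ of (13). For each cell $u$ in rows $\ge2$,
$$\alpha_u^{[u\in\mathrm{Des}]}=\frac1{q-1}\Big[(q-\alpha_u)+(\alpha_u-1)\,q^{[u\in\mathrm{Des}]}\Big],\tag{16}$$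
because the bracket is $q-1$ if $u\notin\mathrm{Des}$, and $q-\alpha_u+q\alpha_u-q=\alpha_u(q-1)$ if $u\in\mathrm{Des}$. Multiply over the $n-\mu_1$ such cells, expand over $S$, and use (15) and Lemma 2:
$$\mathcal H_\mu(X;q;z)=(q-1)^{\mu_1-n}\sum_S\prod_{u\in S}(\alpha_u-1)\prod_{u\notin S}(q-\alpha_u)\,(1-q)^n\operatorname{tr}(C_{\eta_S})[X/(1-q)].$$
So $\mathcal H_\mu$ is symmetric. Replacing $X$ by $(1-q)X$,
$$\mathcal H_\mu((1-q)X;q;z)=(-1)^{n-\mu_1}(1-q)^{\mu_1}\sum_S\prod_{u\in S}(\alpha_u-1)\prod_{u\notin S}(q-\alpha_u)\operatorname{tr}(C_{\eta_S}).\tag{17}$$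
The sums in (13) and (17) are the same. Since $c=\prod_r\prod_{d=1}^{\mu_r-1}(q^d-1)^{\mu_r-d}$, we obtain $\operatorname{tr}Y_\sigma=K_\sigma\,\mathcal H_\mu((1-q)X;q;z)$ with $K_\sigma$ as in (6).

## 10. The coefficient of $s_n$

**Step 9: evaluate the trivial character on $Y_\sigma$.** By Section 2, $\chi^{(n)}$ and the character $T_i\mapsto q$ agree on all products of disjoint connected elements, so they are equal. Hence the coefficient of $s_n$ in $\operatorname{tr}Y_\sigma$ is $\prod(q\,u_b/u_a-1)$ over the inversions $a<b$ of $\sigma$. Follow the chain of Section 8.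

- Row $r$ contributes $\prod_{d=1}^{\mu_r-1}(q^{d+1}-1)^{\mu_r-d}=c_r[\mu_r]!$. Indeed, divide by $c_r$: each $q^e-1$ with $2\le e\le\mu_r$ is left with exponent $1$, and $q-1$ with exponent $-(\mu_r-1)$.
- In Step 2, each $u$ in row $r\ge2$ contributes $\prod_{l=1}^{\mu_r}(\alpha_uq^l-1)=\kappa_u(\alpha_uq^{\mu_r}-1)$.
- Step 3 contributes $g_\sigma$.

**Step 10: divide by $K_\sigma$.** Take first $z_1,\dots,z_k$ algebraically independent over $\mathbb Q(q)$. Then $K_\sigma\ne0$, because each $\alpha_u$ involves $z_{\mu'_c}/z_{r-1}$ with $\mu'_c\ge r$, and each factor of $g_\sigma$ involves $z_r/z_s$ with $r>s$. Dividing the product of Step 9 by (6), the coefficient of $s_n$ in $\mathcal H_\mu((1-q)X;q;z)$ is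
$$(1-q)^{\mu_1}[\mu_1]!\prod_u(1-q^{\mu_r}\alpha_u)=\prod_{c=1}^{\mu_1}(1-q^c)\prod_{(r,c)\in\mu,\ r\ge2}(1-q^cz_{\mu'_c}/z_{r-1}),$$
where the sign $(-1)^{n-\mu_1}$ has turned $\alpha_uq^{\mu_r}-1$ into $1-q^{\mu_r}\alpha_u$, and $q^{\mu_r}\alpha_u=q^cz_{\mu'_c}/z_{r-1}$. This is (7). Both sides of (7) are Laurent polynomials in the $z_r$ over $\mathbb Q(q)$, so (7) holds for all $z\in(\mathbb F^\times)^k$. This proves Theorem 2, and with Section 4 it proves Theorem 1: the first guess is right for every partition $\mu$.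

Dividing both sides of Theorem 1 by their coefficients of $s_n$, we obtain for all $\mu$
$$\frac{\operatorname{tr}Y_{\sigma_\mu}(v_\mu)}{\prod_{\text{inversions }a<b\text{ of }\sigma_\mu}(q\,u_b/u_a-1)}=\frac{\tilde H_\mu((1-q)X;q,t)}{\prod_{(i,j)\in\mu}(1-q^jt^{i-1})},\tag{18}$$
where $(i,j)$ is the cell in row $i$ and column $j$. For $\mu=(2,1)$ the two denominators are $(q^2-1)(qt-1)(t-1)$ and $(1-q)(1-q^2)(1-qt)$; their ratio is $\frac{t-1}{1-q}$, the constant found by hand in Section 1.
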